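# Lorentzian normalizations of $k$-Schur polynomials

## 1. Two polynomials of degree three, by hand

The hook length of a cell in a partition is one plus the number of cells to its right plus the number of cells below it. A *3-core* is a partition with no cell of hook length $3$. The partition $(3,1)$ is one: its hook lengths are $4,2,1$ in the first row and $1$ in the second. So is $(2,1,1)$, with hook lengths $4,1$, then $2$, then $1$. If we count, row by row, the cells with hook length at most $2$, we get $(2,1)$ from $(3,1)$ and $(1,1,1)$ from $(2,1,1)$. These are the two partitions of $3$ with all parts at most $2$, and we write $c(2,1)=(3,1)$ and $c(1,1,1)=(2,1,1)$.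

Give the cell in row $i$ and column $j$ the residue $j-i \bmod 3$. The residues of $(3,1)$ are
$$\begin{array}{ccc}0&1&2\\2&&\end{array}$$
Now fill $(3,1)$ with $1,2,3$ so that rows weakly increase, columns strictly increase, and the cells containing a given letter carry exactly one residue. The corner must contain $1$, because each letter occurs and the corner entry is the smallest. The cell of residue $1$ cannot contain $1$, since the letter $1$ already uses residue $0$. If it contains $3$, then so does the cell to its right, and the letter $3$ has the two residues $1,2$, which is forbidden. So it contains $2$. Neither cell of residue $2$ can then contain $2$, and neither can contain $1$. There is exactly one filling,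
$$\begin{array}{ccc}1&2&3\\3&&\end{array}$$
We call this number $K^{(2)}_{(2,1),(1,1,1)}=1$. Now define two symmetric functions by the triangular system
$$h_2h_1=s^{(2)}_{(2,1)},\qquad h_1^3=s^{(2)}_{(1,1,1)}+K^{(2)}_{(2,1),(1,1,1)}\,s^{(2)}_{(2,1)} .$$
Solving it gives $s^{(2)}_{(2,1)}=h_2h_1$ and $s^{(2)}_{(1,1,1)}=h_1(h_1^2-h_2)=e_2e_1$. In three variables, the coefficients of $x^3,\ x^2y,\ xyz$ (and their images under permuting variables) are $1,2,3$ for $h_2h_1$ and $0,1,3$ for $e_2e_1$.

Divide each monomial $x^ay^bz^c$ by $a!\,b!\,c!$. The two polynomials become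
$$\tfrac16\sum x^3+\sum x^2y+3xyz,\qquad \tfrac12\sum x^2y+3xyz ,$$
where the sums run over the distinct images under permuting variables. Differentiate once in $x$ and take the Hessian matrix of the resulting quadratic form. The results are
$$\begin{pmatrix}1&2&2\\2&2&3\\2&3&2\end{pmatrix},\qquad \begin{pmatrix}0&1&1\\1&1&3\\1&3&1\end{pmatrix}.$$
Both have the eigenvector $(0,1,-1)$, with eigenvalues $-1$ and $-2$. On the orthogonal complement, with orthonormal basis $(1,0,0)$ and $(0,1,1)/\sqrt2$, they act by
$$\begin{pmatrix}1&2\sqrt2\\2\sqrt2&5\end{pmatrix},\qquad\begin{pmatrix}0&\sqrt2\\\sqrt2&4\end{pmatrix},$$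
with determinants $-3$ and $-2$. So each Hessian has exactly one positive eigenvalue. By symmetry the same holds for the derivatives in $y$ and $z$. Does this signature persist for all the polynomials produced by such a system, in every degree?

## 2. $k$-Schur functions, Lorentzian polynomials, and the theorem

Fix $k\ge1$. A partition $\lambda$ is $k$-*bounded* if $\lambda_1\le k$. Let $\mathrm{Par}^k(d)$ be the set of $k$-bounded partitions of $d$, and $\mathrm{Par}^k=\bigcup_d\mathrm{Par}^k(d)$. A $(k+1)$-*core* is a partition with no cell of hook length $k+1$. There is a standard bijection $\lambda\mapsto c(\lambda)$ of Lapointe–Morse from $k$-bounded partitions to $(k+1)$-cores; the number of cells of $c(\lambda)$ in row $i$ with hook length at most $k$ is $\lambda_i$. The $(k+1)$-residue of the cell $(i,j)$ is $j-i\bmod (k+1)$.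

**Definition (semistandard $k$-tableaux).** Let $\gamma$ be a $(k+1)$-core with $m$ cells of hook length $\le k$, and $\alpha=(\alpha_1,\dots,\alpha_r)$ a composition of $m$. A semistandard $k$-tableau of shape $\gamma$ and $k$-weight $\alpha$ is a filling of $\gamma$ with $1,\dots,r$ such that rows weakly increase, columns strictly increase, and for each $i$ the cells containing $i$ carry exactly $\alpha_i$ distinct $(k+1)$-residues.

For $\lambda,\mu\in\mathrm{Par}^k(d)$ let $K^{(k)}_{\mu,\lambda}$ be the number of these of shape $c(\mu)$ and $k$-weight $\lambda$. It is known that $K^{(k)}_{\lambda,\lambda}=1$, and that $K^{(k)}_{\mu,\lambda}=0$ unless $\mu\trianglerighteq\lambda$ in dominance order.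

**Definition ($k$-Schur functions).** The $s^{(k)}_\lambda$, $\lambda\in\mathrm{Par}^k$, are defined by inverting the unitriangular system
$$h_\lambda=s^{(k)}_\lambda+\sum_{\mu\rhd\lambda}K^{(k)}_{\mu,\lambda}\,s^{(k)}_\mu\qquad(\lambda_1\le k). \tag{1}$$

Section 1 did this for $k=2$, $d=3$. For $k=1$ the only $1$-bounded partition of $d$ is $(1^d)$, and $s^{(1)}_{(1^d)}=h_1^d$.

**Definition (normalization).** For $f=\sum_{\alpha\in\mathbb N^n} c_\alpha x^\alpha$ put $N(f)=\sum_\alpha c_\alpha\frac{x^\alpha}{\alpha!}$, where $\alpha!=\alpha_1!\cdots\alpha_n!$.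

The factorials make differentiation a shift of coefficients:
$$\partial^\gamma N(f)=\sum_{\alpha}c_{\alpha+\gamma}\frac{x^\alpha}{\alpha!}. \tag{2}$$
In particular, if $f$ has degree $d$ and $|\gamma|=d-2$, the Hessian of $\partial^\gamma N(f)$ has $(a,b)$ entry $c_{\gamma+e_a+e_b}$. That is how the matrices of Section 1 can be read off from coefficient lists.

**Definition (M-convex).** A set $J\subseteq\mathbb Z^n$ is M-convex if for all $\alpha,\beta\in J$ and every $i$ with $\alpha_i>\beta_i$ there is a $j$ with $\alpha_j<\beta_j$ and $\alpha-e_i+e_j\in J$.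

For example, $J=\{\alpha\in\mathbb N^n:|\alpha|=d,\ \alpha_i\le b_i\}$ is M-convex for any bounds $b_i$. Indeed, if $\alpha_i>\beta_i$, then equality of the sums gives $j$ with $\alpha_j<\beta_j\le b_j$, and $\alpha-e_i+e_j$ obeys all bounds. On the other hand $\{(2,0),(0,2)\}$ is not M-convex, since it lacks $(1,1)$.

**Definition (Lorentzian, following Brändén–Huh).** A homogeneous $f\in\mathbb R[x_1,\dots,x_n]$ of degree $d$ with nonnegative coefficients is Lorentzian if $d\le1$; or $d=2$, its support is M-convex, and its Hessian has at most one positive eigenvalue; or $d\ge3$, its support is M-convex, and every $\partial_if$ is Lorentzian. The zero polynomial is regarded as Lorentzian.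

The polynomials of Section 1 are Lorentzian. Their supports are $\{|\alpha|=3\}$ and $\{|\alpha|=3,\ \alpha_i\le2\}$ in $\mathbb N^3$, their first derivatives have supports of the same boxed kind, and the Hessians were computed.

Two stability properties follow directly from the definition. First, partial derivatives of Lorentzian polynomials are Lorentzian: for $d\ge3$ this is part of the definition, and for $d\le2$ the derivative is zero or has degree at most $1$ and nonnegative coefficients. Second, if $f$ is Lorentzian, so is $f_0=f|_{x_n=0}$ as a polynomial in $x_1,\dots,x_{n-1}$ (this is contained in Thm 2.10 of Brändén–Huh, *Lorentzian polynomials*, Ann. of Math. 192 (2020)). Here is a direct argument by induction on the degree. Degree at most $1$ is clear. The support of $f_0$ is the part of the support of $f$ with $\alpha_n=0$, and it is again M-convex: if $\alpha_n=\beta_n=0$, the exchange index $j$ satisfies $\alpha_j<\beta_j$, so $j\ne n$. In degree $2$ the Hessian of $f_0$ is a principal submatrix of that of $f$, so by interlacing it has at most one positive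 eigenvalue. In degree $\ge3$ use $\partial_i(f_0)=(\partial_if)_0$ for $i<n$.

The statement that $N(s^{(k)}_\lambda)$ is always Lorentzian is a conjecture in Bo Wang, Candice X.T. Zhang and Zhong-Xue Zhang, "Newton polytopes of dual $k$-Schur polynomials", arXiv:2401.14632 (2024). It is true.

**Theorem A.** For all $k\ge1$, $\lambda\in\mathrm{Par}^k(d)$ and $n\ge1$, the polynomial $N(s^{(k)}_\lambda(x_1,\dots,x_n))$ is Lorentzian.

## 3. Why adding up Schur polynomials is not enough

Huh–Matherne–Mészáros–St. Dizier proved that $N(s_\nu)$ is Lorentzian for every Schur polynomial $s_\nu$. In the example, $s^{(2)}_{(1,1,1)}=e_2e_1=s_{(2,1)}+s_{(1,1,1)}$ is a sum of Schur functions, and we shall see in Section 10 that every $s^{(k)}_\lambda$ is Schur-positive. So the first thing to try is to expand in Schur functions and add.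

This stops at the word "add". Take $f=s_{(4)}+s_{(2,2)}$ in two variables. Since $s_{(4)}$ has all coefficients $1$ and $s_{(2,2)}=x^2y^2$, the coefficients of $x^4,x^3y,x^2y^2,xy^3,y^4$ in $f$ are $1,1,2,1,1$. By (2) the Hessian of $\partial_x^2N(f)$ is
$$\begin{pmatrix}c_{(4,0)}&c_{(3,1)}\\c_{(3,1)}&c_{(2,2)}\end{pmatrix}=\begin{pmatrix}1&1\\1&2\end{pmatrix},$$
which is positive definite. Both summands have Lorentzian normalization and the sum does not. Positivity of an expansion cannot decide the question; one needs something that binds all the coefficients of $s^{(k)}_\lambda$ together.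

What will bind them is a single irreducible variety. Brändén–Huh attach a Lorentzian polynomial to any such variety with nef divisors.

**(BH)** (Brändén–Huh, *Lorentzian polynomials*, Thm 4.6.) If $H_1,\dots,H_n$ are nef divisors on an irreducible projective variety $Y$ of dimension $D$, then
$$\sum_{|\beta|=D}\frac{x^\beta}{\beta!}\int_YH_1^{\beta_1}\cdots H_n^{\beta_n}$$
is Lorentzian. (Our definition of Lorentzian agrees with theirs by their Thm 2.25.)

Lam's theorem, recalled in Section 5, says that $s^{(k)}_\lambda$ represents the class of a Schubert variety $X_\lambda$ in the affine Grassmannian. The plan is to show that the coefficient of $x^\alpha$ in $s^{(k)}_\lambda$ is $\int_{X_\lambda}\prod_i\sigma_{\alpha_i}$, where $\sigma_i$ is a class of complex degree $i$, namely a Segre class of a bundle $E$. One obstacle shows at once: (BH) has powers $H_i^{\beta_i}$ of divisors, and $\sigma_2$ need not be the square of a divisor. For instance $N(e_2(x_1,x_2))=x_1x_2$ cannot be a volume polynomial on $\mathbb P^2$: with $H_i=a_iH$ the polynomial is $\frac12(a_1x_1+a_2x_2)^2$,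 and the vanishing of $x_1^2$ and $x_2^2$ forces $a_1=a_2=0$. The next section removes this obstacle by leaving $X$ for a bundle over it and then differentiating.

## 4. Segre integrals have Lorentzian generating polynomials

Varieties are over $\mathbb C$. For a vector bundle $E$ of rank $r$ on $X$, let $\pi:\mathbb P(E)\to X$ be the bundle of lines in $E$ and $\mathcal O(1)$ the dual of its tautological line subbundle. The Segre class is $s(E)=c(E)^{-1}=\sum_is_i(E)$, with $s_0=1$ and $s_i=0$ for $i<0$. The textbook formula (Fulton, *Intersection Theory*, Ch. 3) is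
$$\pi_*\big(c_1(\mathcal O(1))^j\cap\pi^*a\big)=s_{j-r+1}(E)\cap a. \tag{3}$$
To fix signs: for $E=\mathcal O(-1)$ on $\mathbb P^i$ we have $c(E)=1-H$, hence $s(E)=1+H+H^2+\cdots$.

**Proposition 1.** Let $X$ be an irreducible projective variety of dimension $d$, and let $E\subset X\times V$ be a subbundle of rank $r\ge1$ of a trivial bundle. For every $n\ge1$,
$$P_{X,E}(x_1,\dots,x_n)=\sum_{|\alpha|=d}\frac{x^\alpha}{\alpha!}\int_Xs_{\alpha_1}(E)\cdots s_{\alpha_n}(E)$$
is Lorentzian.

**Step 1: a variety with $n$ nef divisors.** This step builds the input for (BH). Let $Y=\mathbb P(E)\times_X\cdots\times_X\mathbb P(E)$ with $n$ factors. It is closed in $X\times\mathbb P(V)^n$, hence projective. Zariski-locally over the irreducible variety $X$ it is a product with $(\mathbb P^{r-1})^n$, so it is an irreducible variety, of dimension $D=d+n(r-1)$. Let $H_i$ be the pullback of $\mathcal O(1)$ from the $i$-th factor. Because $E\subset X\times V$, there is a map $Y\to\mathbb P(E)\to\mathbb P(V)$ through the $i$-th factor, and $H_i$ is the pullback of the hyperplane class.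 So $H_i$ is base-point free, hence nef. This is the only place where we use that $E$ sits in a trivial bundle.

**Step 2: intersection numbers.** This step computes the volume polynomial. Push forward from $Y$ to $X$ one factor at a time. By the projection formula and (3), each factor $H_i^{\beta_i}$ becomes $s_{\beta_i-r+1}(E)$, so
$$\int_YH_1^{\beta_1}\cdots H_n^{\beta_n}=\int_X\prod_{i=1}^ns_{\beta_i-r+1}(E).$$
By (BH) the polynomial $\sum_{|\beta|=D}\frac{x^\beta}{\beta!}\int_X\prod_is_{\beta_i-r+1}(E)$ is Lorentzian.

**Step 3: removing the shift.** This step turns the exponents $\beta_i$ into $\alpha_i=\beta_i-r+1$. Apply $\prod_i\partial_i^{\,r-1}$, which preserves the Lorentzian property. Terms with some $\beta_i<r-1$ are killed (their coefficients were zero anyway, since $s_j=0$ for $j<0$). Every other $\frac{x^\beta}{\beta!}$ becomes $\frac{x^\alpha}{\alpha!}$ with $\alpha_i=\beta_i-r+1$ and $|\alpha|=D-n(r-1)=d$. The result is exactly $P_{X,E}$. $\square$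

Let us watch this on $e_2$. Let $X=G(2,3)$ be the Grassmannian of planes in $V=\mathbb C^3$, a dual projective plane, and $E=S$ its tautological subbundle of rank $2$. The quotient is $Q=\mathcal O(1)$, so $s(S)=c(S)^{-1}=c(Q)=1+H$, and $s_1(S)=H$, $s_2(S)=0$. For $n=2$ the variety $Y$ has dimension $4$. The number $\int_YH_1^{\beta_1}H_2^{\beta_2}$ is $1$ for $\beta=(2,2)$ and $0$ otherwise, so the volume polynomial is $\frac{x_1^2x_2^2}{4}$, and $\partial_1\partial_2$ of it is $x_1x_2=N(e_2)$.

## 5. Lattices, loops, and Lam's theorem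

It remains to write $N(s^{(k)}_\lambda)$ as some $P_{X,E}$. Put $\ell=k+1$ and $L_0=\mathbb C[t]^\ell$ with basis $e_1,\dots,e_\ell$. For $p\ge1$ let $V_p=t^{-p}L_0/t^pL_0$, of dimension $2\ell p$, and
$$\mathrm{Gr}_p=\{L:\ t^pL_0\subset L\subset t^{-p}L_0,\ tL\subset L,\ \dim L/t^pL_0=\ell p\},$$
a closed subvariety (with reduced structure) of the Grassmannian $G(\ell p,V_p)$. The affine Grassmannian of $SL_\ell$ is $\mathrm{Gr}=\bigcup_p\mathrm{Gr}_p$. Schubert varieties are the closures of orbits of the Iwahori group $I$ of matrices in $SL_\ell$ that are upper triangular mod $t$. Each of them is irreducible, projective, and contained in some $\mathrm{Gr}_p$. The orbits are complex cells, so $H_*(\mathrm{Gr})=\varinjlim H_*(\mathrm{Gr}_p)$ is concentrated in even degrees.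

Here is the smallest case. For $k=1$, $\ell=2$, the lattices $L$ with $\langle e_1\rangle+tL_0\subset L\subset L_0+\langle t^{-1}e_1\rangle$ and $\dim L/(\langle e_1\rangle+tL_0)=1$ form a $\mathbb P^1$ in $\mathrm{Gr}_1$: they are the lines in $\langle e_2,t^{-1}e_1\rangle$, and $t$-stability is automatic because $t$ sends $L_0+\langle t^{-1}e_1\rangle$ into $\langle e_1\rangle+tL_0$. This $\mathbb P^1$ reappears in Section 7.

**(PS)** (Pressley–Segal, *Loop Groups*, Ch. 8.) Let $\Omega_{pol}$ be the group of based Laurent-polynomial loops in $SU(\ell)$. The map $g\mapsto gL_0$ is a homeomorphism $\Omega_{pol}\to\mathrm{Gr}$. The inclusion $\Omega_{pol}\to\Omega SU(\ell)$ is a homotopy equivalence and a group homomorphism.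

So the Pontryagin product on $H_*(\mathrm{Gr})\simeq H_*(\Omega SU(\ell))$ is induced by the multiplication of $\Omega_{pol}$. (For loops in a topological group, pointwise multiplication and concatenation are homotopic, so they induce the same product.)

**(L)** (Lam, *Schubert polynomials for the affine Grassmannian*, J. Amer. Math. Soc. 21 (2008), main theorem; see also Lam–Lapointe–Morse–Schilling–Shimozono–Zabrocki, *k-Schur Functions and Affine Schubert Calculus*, Fields Inst. Monogr. 33, 2014.) Let $\Lambda_{(k)}=\mathbb Z[h_1,\dots,h_k]$. There is a ring isomorphism $\theta:\Lambda_{(k)}\to H_*(\mathrm{Gr})$, for the Pontryagin product, sending each $s^{(k)}_\lambda$ to the fundamental class $[X_\lambda]$ of a Schubert variety of complex dimension $|\lambda|$. Moreover $h_i=s^{(k)}_{(i)}$, $1\le i\le k$, goes to $[X_{\rho_i}]$ with $\rho_i=s_{i-1}\cdots s_1s_0$.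

Two remarks about conventions. In (L) the $k$-Schur functions are the basis dual to the affine Schur functions, and the latter equal $\sum_\mu K^{(k)}_{\lambda,\mu}m_\mu$ (Lapointe–Morse, J. Combin. Theory Ser. A 112 (2005); Lam, *Affine Stanley symmetric functions*, Amer. J. Math. 128 (2006)). Since $\langle h_\mu,m_\nu\rangle=\delta_{\mu\nu}$, duality says exactly $h_\mu=\sum_\lambda K^{(k)}_{\lambda,\mu}s^{(k)}_\lambda$, which is (1). Second, the reflections $s_j$ are indexed by the nodes $\mathbb Z/\ell$ of the affine Dynkin diagram. With node $0$ fixed, the labelling is unique up to $j\mapsto-j$. Rather than decide which of the two applies in the lattice model, we treat both.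

## 6. The tautological bundle turns loop multiplication into Whitney sum

On $\mathrm{Gr}_p$ let $S=S_p\subset V_p$ be the tautological subbundle, with fibre $L/t^pL_0$, and $Q=Q_p=V_p/S_p$. On $\mathrm{Gr}_p\subset\mathrm{Gr}_{p+1}$ the exact sequence
$$0\to t^pL_0/t^{p+1}L_0\to L/t^{p+1}L_0\to L/t^pL_0\to0$$
has a trivial first term, so $c(S_{p+1})|_{\mathrm{Gr}_p}=c(S_p)$. As $c(S)c(Q)=1$, the classes $c(Q_p)$ are compatible too. Such compatible classes can be evaluated on $H_*(\mathrm{Gr})$.

**Lemma 2.** Let $G_p\subset\Omega_{pol}$ be the preimage of $\mathrm{Gr}_p$. Multiplication $m$ maps $G_p\times G_q$ to $G_{p+q}$, and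
$$m^*c(S_{p+q})=\mathrm{pr}_1^*c(S_p)\cdot\mathrm{pr}_2^*c(S_q).$$
The same holds with $S$ replaced by $Q^*$.

**Step 1: elements of $G_p$ have bounded degree.** This makes the bundle maps below continuous. Let $g\in G_p$. From $gL_0\subset t^{-p}L_0$ the entries of $g$ lie in $t^{-p}\mathbb C[t]$. From $t^pL_0\subset gL_0$ the entries of $g^{-1}$ lie in $t^{-p}\mathbb C[t]$. On $|t|=1$ the matrix $g^{-1}$ is the conjugate transpose of $g$, and conjugation replaces $t$ by $t^{-1}$; so the entries of $g$ also lie in $t^p\mathbb C[t^{-1}]$. Hence $g$ and $g^{-1}$ involve only $t^{-p},\dots,t^p$, and the coefficients of $g^{-1}$ are conjugates of those of $g$. The topology of $G_p$ is the one given by these coefficients. Indeed $G_p$ is closed in the finite-dimensional space of such matrices (the condition that $g$ be unitary on the circle, with $g(1)=1$ and determinant $1$, is closed, and conversely, by the same computation, a loop in $SU(\ell)$ with degrees in $[-p,p]$ lies in $G_p$; the dimension condition comes with $\det g=1$), and it is bounded because unitary matrices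 are; so it is compact. The fibre $gL_0/t^pL_0$ is the image of $g:L_0/t^{2p}L_0\to V_p$, of constant rank $\ell p$, so $g\mapsto gL_0$ is continuous on it. A continuous bijection from a compact space onto the Hausdorff space $\mathrm{Gr}_p$ is a homeomorphism.

**Step 2: products land in $G_{p+q}$.** Let $g_1\in G_p$, $g_2\in G_q$. Since matrices commute with multiplication by $t$,
$$g_1g_2L_0\subset g_1t^{-q}L_0=t^{-q}g_1L_0\subset t^{-p-q}L_0,\qquad t^{p+q}L_0\subset t^qg_1L_0=g_1t^qL_0\subset g_1g_2L_0 .$$
So $g_1g_2\in G_{p+q}$.

**Step 3: an exact sequence.** This step produces the product formula. The inclusions of Step 2 give, over $G_p\times G_q$, an exact sequence of topological vector bundles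
$$0\to g_1t^qL_0/t^{p+q}L_0\to g_1g_2L_0/t^{p+q}L_0\to g_1g_2L_0/g_1t^qL_0\to0. \tag{4}$$
The middle term is $m^*S_{p+q}$. Multiplication by $t^{-q}$ identifies the first term with $g_1L_0/t^pL_0$, the fibre of $\mathrm{pr}_1^*S_p$. The operator $g_1^{-1}$ identifies the third term with $g_2L_0/t^qL_0$, the fibre of $\mathrm{pr}_2^*S_q$, and by Step 1 it is a Laurent-polynomial matrix of bounded degree depending continuously on $g_1$. The Whitney formula for (4) is the claim for $S$.

**Step 4: the dual quotient.** Since $c(Q)=c(S)^{-1}$, the formula for $S$ gives the one for $Q$. Since $c_i(Q^*)=(-1)^ic_i(Q)$, and this sign is multiplicative in the degree, it gives the one for $Q^*$. $\square$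

## 7. The projective spaces that represent $h_1,\dots,h_k$

By (L) the generators $h_i$ of $\Lambda_{(k)}$ go to $[X_{\rho_i}]$. This section identifies $X_{\rho_i}$ with a projective space in each labelling and restricts $S$ and $Q^*$ to it.

Put $v_{j-\ell m}=t^me_j$ for $1\le j\le\ell$ and $m\in\mathbb Z$. Thus $v_1,\dots,v_\ell$ are $e_1,\dots,e_\ell$; $v_{\ell+1}=t^{-1}e_1$; and $t$ lowers indices by $\ell$. Let $F_b$ be the span of the $v_a$ with $a\le b$. Then $F_0=tL_0$, $F_\ell=L_0$, $tF_b=F_{b-\ell}$, and $I$ preserves every $F_b$. Let $s_j$ interchange $v_a$ and $v_{a+1}$ for all $a\equiv j\pmod\ell$; this is the standard labelling, and the other one is $s_j\leftrightarrow s_{-j}$. For $1\le i\le k$ put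
$$P_i=\{L:F_{\ell-1}\subset L\subset F_{\ell+i},\ \dim L/F_{\ell-1}=1\},$$
$$P_i^\vee=\{L:F_{\ell-i}\subset L\subset F_{\ell+1},\ \dim F_{\ell+1}/L=1\}.$$
Every such $L$ is $t$-stable, because $tF_{\ell+i}=F_i\subset F_{\ell-1}$ (as $i\le\ell-1$) and $tF_{\ell+1}=F_1\subset F_{\ell-i}$ (as $\ell-i\ge1$). Both sets lie in $\mathrm{Gr}_1$, are closed and $I$-stable, and are isomorphic to $\mathbb P^i$: lines, respectively hyperplanes, in a space of dimension $i+1$.

**Step 1: in the standard labelling, $X_{\rho_i}=P_i$.** First we find the fixed point. The reflection $s_0$ exchanges $v_\ell\in L_0$ with $v_{\ell+1}\notin L_0$ (and otherwise exchanges vectors both in or both outside $L_0$), so $s_0L_0=F_{\ell-1}+\langle v_{\ell+1}\rangle$. For $1\le j\le i-1\le\ell-2$ the reflection $s_j$ preserves $F_{\ell-1}$, since $v_j,v_{j+1}\in F_{\ell-1}$ and $v_{\ell+j},v_{\ell+j+1}\notin F_{\ell-1}$; and it takes $v_{\ell+j}$ to $v_{\ell+j+1}$. Hence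
$$s_{i-1}\cdots s_1s_0L_0=F_{\ell-1}+\langle v_{\ell+i}\rangle\in P_i .$$
Now its $I$-orbit. For $c_0,\dots,c_{i-1}\in\mathbb C$ let $g$ fix all $e_b$ with $b\ne i$ and send $e_i\mapsto e_i+\sum_{1\le j<i}c_je_j+c_0te_\ell$. As $i<\ell$, this has determinant $1$ and is upper triangular mod $t$, so $g\in I$. It sends $v_{\ell+i}=t^{-1}e_i$ to $v_{\ell+i}+\sum_{j=0}^{i-1}c_jv_{\ell+j}$. So the orbit contains every line in $F_{\ell+i}/F_{\ell-1}=\langle v_\ell,\dots,v_{\ell+i}\rangle$ with nonzero $v_{\ell+i}$-coordinate. This is dense in the closed $I$-stable set $P_i$, so the orbit closure is $P_i$.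

**Step 2: in the opposite labelling, $X_{\rho_i}=P_i^\vee$.** Now $\rho_i$ acts as $s_{-(i-1)}\cdots s_{-1}s_0$. The lattice $s_0L_0$ is spanned by the $v_a$ with $a\le\ell+1$ and $a\ne\ell$: it is $F_{\ell+1}$ with a hole at $\ell$. For $1\le j\le i-1$ the reflection $s_{-j}$ exchanges $v_{\ell-j}$ and $v_{\ell-j+1}$, which moves the hole from $\ell-j+1$ to $\ell-j$. Nothing else changes, because the next pair upward has indices at least $2\ell-j\ge\ell+2$ (as $j\le\ell-2$), and all lower pairs lie inside the lattice. The hole ends at $\ell-i+1$, so the fixed point is $F_{\ell-i}+\langle v_{\ell-i+2},\dots,v_{\ell+1}\rangle\in P_i^\vee$. Put $h=\ell-i+1\ge2$. For scalars $c_b$, $h<b\le\ell+1$, let $g$ send $e_b\mapsto e_b+c_be_h$ for $h<b\le\ell$, send $e_1\mapsto e_1+c_{\ell+1}te_h$, and fix the other $e$'s. It is upper triangular mod $t$ and has determinant $1$, since only multiples of the fixed vector $e_h$ are added to the other basis vectors. It sends $v_b\mapsto v_b+c_bv_h$ for $h<b\le\ell+1$. So the orbit contains every hyperplane in $\langle v_h,\dots,v_{\ell+1}\rangle$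 not containing $v_h$, a dense subset of $P_i^\vee$. The closure is $P_i^\vee$.

**Step 3: Chern classes.** On $P_i$ the bundle $S$ is an extension of $L/F_{\ell-1}=\mathcal O(-1)$ by a trivial bundle, so $c(S)=1-H$ with $H$ the hyperplane class. On $P_i^\vee$ the bundle $Q$ is an extension of a trivial bundle by $F_{\ell+1}/L=\mathcal O(1)$, so $c(Q)=1+H$ and $c(Q^*)=1-H$.

**Choice of $E$.** Put $E=S$ if the standard labelling is the one of (L), and $E=Q^*$ otherwise. Write $\sigma_i=s_i(E)$ and $\sigma(z)=\sum_i\sigma_iz^i$. In both cases the following holds.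

1. $E$ is a subbundle of rank $\ell p\ge1$ of a trivial bundle on $\mathrm{Gr}_p$, namely $S\subset V_p$ or $Q^*\subset V_p^*$.
2. The $\sigma_i$ are compatible for varying $p$, and $m^*\sigma(z)=\sigma(z)\times\sigma(z)$, by Lemma 2.
3. $\sigma(z)|_{X_{\rho_i}}=\sum_jH^jz^j=(1-zH)^{-1}$ on $X_{\rho_i}\cong\mathbb P^i$, by Steps 1–3.

## 8. The coefficients of $s^{(k)}_\lambda$ are Segre integrals

**Proposition 3.** For all $\lambda\in\mathrm{Par}^k$ and $n\ge1$,
$$s^{(k)}_\lambda(z_1,\dots,z_n)=\sum_{\alpha\in\mathbb N^n}z^\alpha\int_{X_\lambda}\sigma_{\alpha_1}\cdots\sigma_{\alpha_n}.$$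

The right side makes sense for any homology class in place of $[X_\lambda]$. The proof shows that, as a function of that class, it is a ring homomorphism, and then compares generators.

**Step 1: a ring homomorphism.** Define $\Psi:H_*(\mathrm{Gr})\to\mathbb Z[z_1,\dots,z_n]$ by
$$\Psi(a)=\Big\langle\prod_{j=1}^n\sigma(z_j),\,a\Big\rangle ,$$
computed on any $\mathrm{Gr}_p$ carrying $a$; compatibility makes this well defined, and only terms of the degree of $a$ contribute. By property 2 the class $\Sigma=\prod_j\sigma(z_j)$ satisfies $m^*\Sigma=\Sigma\times\Sigma$. The product in $H_*(\mathrm{Gr})$ is $ab=m_*(a\times b)$, and all degrees are even, so no signs occur: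
$$\Psi(ab)=\langle m^*\Sigma,a\times b\rangle=\langle\Sigma\times\Sigma,a\times b\rangle=\Psi(a)\Psi(b).$$
The unit of $H_*(\mathrm{Gr})$ is the class of a point, on which $\Psi$ is $1$ because $\sigma_0=1$.

**Step 2: values on generators.** By property 3, for $1\le i\le k$,
$$\Psi(\theta(h_i))=\int_{\mathbb P^i}\prod_{j=1}^n\frac1{1-z_jH}=h_i(z_1,\dots,z_n),$$
since the coefficient of $H^i$ in $\prod_j(1-z_jH)^{-1}$ is the complete homogeneous polynomial.

**Step 3: comparison.** The maps $\Psi\circ\theta$ and $f\mapsto f(z_1,\dots,z_n)$ are ring homomorphisms on $\Lambda_{(k)}=\mathbb Z[h_1,\dots,h_k]$ that agree on the generators. So they are equal. Apply this to $f=s^{(k)}_\lambda$, for which $\theta(f)=[X_\lambda]$. $\square$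

**Proof of Theorem A.** The Schubert variety $X_\lambda$ is irreducible, projective, of dimension $d$, and lies in some $\mathrm{Gr}_p$. By property 1, $E|_{X_\lambda}$ is a subbundle of a trivial bundle, of rank at least $1$. Normalizing the formula of Proposition 3, in which only $|\alpha|=d$ contributes, gives
$$N(s^{(k)}_\lambda)=\sum_{|\alpha|=d}\frac{x^\alpha}{\alpha!}\int_{X_\lambda}\prod_is_{\alpha_i}(E)=P_{X_\lambda,E},$$
which is Lorentzian by Proposition 1. $\blacksquare$

## 9. Arbitrary irreducible subvarieties of Grassmannians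

The proof used little about $X_\lambda$ beyond irreducibility. We record what it gives. Let $G=G(r,V)$ with $0<r<\dim V$, with tautological bundles $S,Q$, and let $\phi:\Lambda\to H^*(G)$ be the ring map with $\phi(h_i)=c_i(Q)$. By Giambelli's formula (Fulton, *Young Tableaux*, §9.4), $\phi(s_\nu)$ is the Schubert class $\sigma_\nu$ if $\nu\subset r\times(\dim V-r)$, and $0$ otherwise. For closed irreducible $X\subset G$ put
$$F_X=\sum_\nu a_\nu s_\nu,\qquad a_\nu=\int_X\sigma_\nu ,$$
the sum over $\nu\subset r\times(\dim V-r)$ with $|\nu|=\dim X$. Then $a_\nu\ge0$ by Kleiman transversality; the $a_\nu$ are the coefficients of $[X]$ in the basis of Schubert varieties dual to the $\sigma_\nu$. For example, for $X=G=G(2,3)$ the only $\nu$ is $(1,1)$ and $\sigma_{(1,1)}$ is the point class, so $F_X=e_2$ and $\omega F_X=h_2$.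

For a symmetric function $f$, let $h_\beta^\perp f$ be defined by $\langle g,h_\beta^\perp f\rangle=\langle h_\beta g,f\rangle$; for instance $h_1^\perp h_2=h_1$.

**Theorem B.**

1. For every irreducible closed $X\subset G(r,V)$ and every $n$, both $N(F_X(x_1,\dots,x_n))$ and $N((\omega F_X)(x_1,\dots,x_n))$ are Lorentzian.
2. If $Z\subset\mathrm{Gr}_{SL_{k+1}}$ is an irreducible closed subvariety of some $\mathrm{Gr}_p$ and $[Z]=\sum_\lambda b_\lambda[X_\lambda]$, then $N(\sum_\lambda b_\lambda s^{(k)}_\lambda)$ is Lorentzian.
3. If $f=F_X$ and $f'=F_{X'}$ for $X,X'$ as in (1), then $ff'=F_{X''}$ for some such $X''$; in particular $N(ff')$ is Lorentzian. If $N(f(x_1,\dots,x_n))$ is Lorentzian for every $n$, then so is $N((h_\beta^\perp f)(x_1,\dots,x_n))$ for every composition $\beta$ and every $n$. Each $s^{(k)}_\lambda$ is an $F_X$ or an $\omega F_X$.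

**Proof of (1).** The aim is to recognize both polynomials as $P_{X,E}$. The coefficient of $x^\alpha$ in a symmetric function is its pairing with $h_\alpha$. Hence, since $\phi(h_\alpha)=\sum_\nu K_{\nu\alpha}\phi(s_\nu)$ with $K_{\nu\alpha}$ the usual Kostka numbers,
$$[x^\alpha]F_X=\langle h_\alpha,F_X\rangle=\sum_\nu K_{\nu\alpha}a_\nu=\int_X\phi(h_\alpha)=\int_X\prod_ic_{\alpha_i}(Q)=\int_X\prod_is_{\alpha_i}(S), \tag{5}$$
because $s(S)=c(S)^{-1}=c(Q)$. So $N(F_X)=P_{X,S}$. Next, $\sum_ie_i(-z)^i$ is inverse to $\sum_ih_iz^i$, so $\sum_i\phi(e_i)(-z)^i=\big(\sum_ic_i(Q)z^i\big)^{-1}=\sum_ic_i(S)z^i$. Therefore $\phi(e_i)=(-1)^ic_i(S)=c_i(S^*)=s_i(Q^*)$, the last step because $c(Q^*)c(S^*)=1$. Hence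
$$[x^\alpha]\,\omega F_X=\langle h_\alpha,\omega F_X\rangle=\langle e_\alpha,F_X\rangle=\int_X\phi(e_\alpha)=\int_X\prod_is_{\alpha_i}(Q^*), \tag{6}$$
and $N(\omega F_X)=P_{X,Q^*}$ with $Q^*\subset V^*$. The ranks $r$ and $\dim V-r$ are at least $1$, so Proposition 1 applies to both.

**Proof of (2).** The map $\Psi$ is linear, and Proposition 3 says that $\Psi([X_\lambda])=s^{(k)}_\lambda(z_1,\dots,z_n)$. So $\sum_\lambda b_\lambda s^{(k)}_\lambda(z_1,\dots,z_n)=\Psi([Z])=\sum_\alpha z^\alpha\int_Z\prod_i\sigma_{\alpha_i}$. Its normalization is $P_{Z,E}$, which is Lorentzian by Proposition 1.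

**Proof of (3), products.** Direct sum $(L,L')\mapsto L\oplus L'$ is a morphism $G(r,V)\times G(r',V')\to G(r+r',V\oplus V')$. It is a closed embedding: fix decompositions $V=A\oplus B$ and $V'=A'\oplus B'$ with $\dim A=r$, $\dim A'=r'$. The subspace $L\oplus L'$ is complementary to $B\oplus B'$ exactly when $L$ is complementary to $B$ and $L'$ to $B'$. So the chart $\mathrm{Hom}(A\oplus A',B\oplus B')$ has preimage $\mathrm{Hom}(A,B)\times\mathrm{Hom}(A',B')$, the map there is the inclusion of block-diagonal maps, and such charts cover the image. The quotient bundle restricts to $Q\boxplus Q'$. Let $X''$ be the image of $X\times X'$, which is irreducible and closed, and write $c_z(\cdot)=\sum_ic_i(\cdot)z^i$. By (5), $F_X(z_1,\dots,z_n)=\int_X\prod_jc_{z_j}(Q)$, and likewise for $X'$ and $X''$. By the Whitney formula,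
$$F_{X''}(z_1,\dots,z_n)=\int_{X''}\prod_jc_{z_j}(Q\boxplus Q')=\int_X\prod_jc_{z_j}(Q)\cdot\int_{X'}\prod_jc_{z_j}(Q')=F_X\,F_{X'}(z_1,\dots,z_n)$$
for all $n$, so $F_{X''}=F_XF_{X'}$. By (1), $N(ff')$ is Lorentzian.

**Proof of (3), skewing.** The coefficient of $x^\alpha y^\beta$ in $f(x,y)$ is $\langle h_\alpha h_\beta,f\rangle=\langle h_\alpha,h_\beta^\perp f\rangle$, so $f(x,y)=\sum_\beta y^\beta(h_\beta^\perp f)(x)$ and
$$N(f)(x,y)=\sum_\beta\frac{y^\beta}{\beta!}N(h_\beta^\perp f)(x).$$
Given $\beta$, take as many variables $y$ as $\beta$ has parts. Then $N(h_\beta^\perp f)$ arises from $N(f)(x,y)$ by applying $\partial_y^\beta$ and setting $y=0$. Both operations preserve the Lorentzian property (Section 2).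

**Proof of (3), last claim.** The variety $X_\lambda$ lies in some $\mathrm{Gr}_p\subset G(\ell p,V_p)$. Compare Proposition 3, for all $n$, with (5) and (6): if $E=S$ then $s^{(k)}_\lambda=F_{X_\lambda}$, and if $E=Q^*$ then $s^{(k)}_\lambda=\omega F_{X_\lambda}$. $\square$

## 10. Log-concavity, Schur positivity, and the support

For a $k$-bounded $\lambda$, the conjugate of a $(k+1)$-core is again a $(k+1)$-core, so there is a $k$-bounded $\lambda^{\omega_k}$ with $c(\lambda^{\omega_k})=c(\lambda)'$. For $k=2$ and $\lambda=(1,1,1)$ we have $c(\lambda)'=(2,1,1)'=(3,1)$, so $\lambda^{\omega_2}=(2,1)$.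

**Corollary C.** Let $c_\alpha=[x^\alpha]s^{(k)}_\lambda$.

1. $c_\alpha^2\ge c_{\alpha+e_i-e_j}\,c_{\alpha-e_i+e_j}$ for all $\alpha\in\mathbb N^n$ and $i\ne j$ (coefficients with a negative index are $0$). The constant $1$ is optimal for every $k\ge2$.
2. $s^{(k)}_\lambda$ is Schur-positive. Its support in $n$ variables is $\{\alpha\in\mathbb N^n:\alpha^+\trianglelefteq\kappa\}$, where $\alpha^+$ is the decreasing rearrangement of $\alpha$, $\kappa=(\lambda^{\omega_k})'$, and $c(\lambda^{\omega_k})=c(\lambda)'$. Moreover $c_\kappa=1$ when $n\ge\ell(\kappa)$.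

(Here $\ell(\kappa)$ is the number of parts of $\kappa$.)

**Proof of (1).** If $|\alpha|\ne d=|\lambda|$ everything is zero. If $\alpha_i=0$ or $\alpha_j=0$, the right side has a factor with a negative index, so it is $0$. Otherwise $\partial^{\alpha-e_i-e_j}N(s^{(k)}_\lambda)$ is Lorentzian, and it is zero or of degree $2$. Its Hessian has at most one positive eigenvalue, so by interlacing the same is true of its principal $\{i,j\}$ submatrix, which by (2) is
$$\begin{pmatrix}c_{\alpha+e_i-e_j}&c_\alpha\\c_\alpha&c_{\alpha-e_i+e_j}\end{pmatrix}.$$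
A positive determinant would make this matrix definite, hence positive definite because its diagonal entries are nonnegative, and it would have two positive eigenvalues. So the determinant is at most $0$, which is the inequality. For optimality let $k\ge2$. By (1) of Section 2, $s^{(k)}_{(2)}=h_2$, since no partition of $2$ strictly dominates $(2)$. With $\alpha=(1,1)$ all three coefficients are $1$, and equality holds.

**Proof of (2).** By Theorem B(3), $s^{(k)}_\lambda$ is $F_X$ or $\omega F_X$. The coefficients of $F_X$ in the Schur basis are the $a_\nu\ge0$, and $\omega$ sends $s_\nu$ to $s_{\nu'}$. So $s^{(k)}_\lambda$ is Schur-positive.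

Next we find the dominant term. Inverting the system (1) gives $s^{(k)}_\lambda\in h_\lambda+\sum_{\mu\rhd\lambda}\mathbb Zh_\mu$, and $h_\mu=s_\mu+\sum_{\nu\rhd\mu}K_{\nu\mu}s_\nu$. Hence $s^{(k)}_\lambda=s_\lambda+\sum_{\mu\rhd\lambda}a_\mu s_\mu$, for every $\lambda\in\mathrm{Par}^k$. By Lapointe–Morse (*A k-tableau characterization of k-Schur functions*, Adv. Math. 213 (2007)), $\omega s^{(k)}_\lambda=s^{(k)}_{\lambda^{\omega_k}}$. Apply $\omega$ to the expansion of $s^{(k)}_{\lambda^{\omega_k}}$. Conjugation reverses dominance, so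
$$s^{(k)}_\lambda=s_\kappa+\sum_{\nu\lhd\kappa}a'_\nu s_\nu,\qquad a'_\nu\ge0 ,$$
with nonnegativity from Schur positivity. The support of $s_\nu$ in $n$ variables is $\{\alpha\in\mathbb N^n:\alpha^+\trianglelefteq\nu\}$, as $K_{\nu\alpha}>0$ exactly when $\alpha^+\trianglelefteq\nu$. For $\nu\lhd\kappa$ this is contained in the support of $s_\kappa$, and nothing cancels, so the support of $s^{(k)}_\lambda$ is that of $s_\kappa$. Finally $K_{\kappa\kappa}=1$ and $K_{\nu\kappa}=0$ for $\nu\lhd\kappa$, so $c_\kappa=1$ if $\kappa$ fits into $n$ variables. $\square$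

Check this against Section 1: for $k=2$ and $\lambda=(1,1,1)$ we get $\kappa=(2,1)'=(2,1)$, and indeed the support of $e_2e_1$ in three variables is $\{\alpha^+\trianglelefteq(2,1)\}$ with $c_{(2,1,0)}=1$.

## 11. Reducible classes: where the Lorentzian property fails

The sum $s_{(4)}+s_{(2,2)}$ of Section 3 also shows that irreducibility of the subvariety in Theorem B cannot be dropped.

**Proposition 4.** For every $k\ge2$ there is a nonnegative integral combination $f$ of two $k$-Schur functions of degree $4$ with $N(f(x,y))$ not Lorentzian. For $k=1$ every nonnegative multiple of $s^{(1)}_{(1^d)}$ has Lorentzian normalization, and there is only one $k$-bounded partition in each degree.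

**Proof.** The case $k=1$ is Theorem A, together with the fact that a nonnegative multiple of a Lorentzian polynomial is Lorentzian.

For $k\ge2$ we use two facts from Lapointe–Morse: $s^{(k)}_\lambda=s_\lambda$ if $\lambda_1+\ell(\lambda)-1\le k$, and $s^{(k)}_{R\cup\lambda}=s_Rs^{(k)}_\lambda$ for $R=(l^{k+1-l})$. Coefficient lists are for $x^4,x^3y,x^2y^2,xy^3,y^4$.

- For $k\ge4$, the first fact gives $s^{(k)}_{(4)}+s^{(k)}_{(2,2)}=s_{(4)}+s_{(2,2)}$, with list $1,1,2,1,1$, and $1^2<1\cdot2$.
- For $k=3$, the second fact with $R=(3)$ and the first fact give $s^{(3)}_{(3,1)}+3s^{(3)}_{(2,2)}=h_3h_1+3s_{(2,2)}$. Since $h_3h_1$ has list $1,2,2,2,1$, the sum has list $1,2,5,2,1$, and $2^2<1\cdot5$.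
- For $k=2$, the second fact with $R=(2)$ and with $R=(1,1)$ gives $s^{(2)}_{(2,2)}+2s^{(2)}_{(1^4)}=h_2^2+2e_2^2$. Since $h_2^2$ has list $1,2,3,2,1$ and $e_2^2=x^2y^2$, the sum has list $1,2,5,2,1$, and $2^2<1\cdot5$.

In each case $c_{(3,1)}^2<c_{(4,0)}\,c_{(2,2)}$. By (2) the Hessian of $\partial_x^2N(f)$ is $\begin{pmatrix}c_{(4,0)}&c_{(3,1)}\\c_{(3,1)}&c_{(2,2)}\end{pmatrix}$, which has positive determinant and positive trace, so it has two positive eigenvalues. Since derivatives of Lorentzian polynomials are Lorentzian, $N(f)$ is not Lorentzian. $\square$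

Each summand corresponds to an irreducible Schubert variety and has Lorentzian normalization by Theorem A. The combination is an effective class in $H_*(\mathrm{Gr})$, and by Theorem B(2) it is not the class of any irreducible closed subvariety of a $\mathrm{Gr}_p$. So Theorems A and B concern classes of irreducible subvarieties, and do not extend to arbitrary effective classes once $k\ge2$.
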